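\title{A Berry--Esseen bound for dependency graphs under moments of order between two and three}

\begin{abstract}
Let $N$ square-integrable random variables have a dependency graph of maximal degree $D$, let $X_k$ be the centered variables divided by the standard deviation of their sum, and let $W=\sum_k X_k$. We prove that the Kolmogorov distance from $W$ to the standard normal law is at most an absolute constant times $\sum_k\mathbb E\min\{(D+1)X_k^2,(D+1)^2|X_k|^3\}$. Under moments of order $\delta\in(2,3]$ this gives the rate $((D+1)/N)^{(\delta-2)/2}$ of a conjecture posed by Janisch and Leh\'ericy, and we show that this rate is sharp for every $D$ and every $\delta$. The proof combines Stein's method with a concentration inequality under locally reweighted measures, obtained from a self-improving recursion.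
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $V$ be a finite set with $N\ge1$ elements and let $(Y_k)_{k\in V}$ be real random variables in $L^2$, not necessarily independent. Put $S=\sum_kY_k$, assume $\sigma^2:=\operatorname{Var}S>0$, and let $W=(S-\mathbb ES)/\sigma$. We measure the distance between laws by
\[
d_{\mathrm{Kol}}(X,Y)=\sup_{t\in\mathbb R}|\mathbb P(X\le t)-\mathbb P(Y\le t)| ,
\]
and we ask how close $W$ is to $\mathcal N(0,1)$ when each variable depends on few others.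

\subsection{Dependency graphs}
A multigraph on $V$ (loops and multiple edges are allowed) is a \emph{dependency graph} of $(Y_k)$ if, whenever $V_1,V_2\subset V$ are disjoint and no edge joins $V_1$ to $V_2$, the families $(Y_k)_{k\in V_1}$ and $(Y_k)_{k\in V_2}$ are independent. The degree of a vertex is the number of edges it belongs to, and the family \emph{admits a dependency graph of degree $D$} if it has one with maximal degree $D\ge0$. We write $\Delta=D+1$, we let $N[k]$ be the set formed by $k$ and its neighbors, and $N[A]=\bigcup_{k\in A}N[k]$. Then $|N[k]|\le\Delta$, $|N[A]|\le|A|\Delta$, and $m\in N[l]$ if and only if $l\in N[m]$. The definition reads: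
\begin{equation}\label{eq:indep}
C'\cap N[C]=\emptyset\ \Longrightarrow\ (Y_k)_{k\in C}\text{ and }(Y_k)_{k\in C'}\text{ are independent.}
\end{equation}
An independent family admits the edgeless graph, with $D=0$. The opposite extreme is the \emph{block family}: take $M$ independent variables and $\Delta$ identical copies of each; then $N=M\Delta$, and a disjoint union of $M$ cliques on $\Delta$ vertices is a dependency graph of degree $D$.

If each $\zeta_k\in L^2$ is a function of $Y_k$ alone, then $\operatorname{Cov}(\zeta_k,\zeta_m)=0$ for $m\notin N[k]$ and $|\operatorname{Cov}(\zeta_k,\zeta_m)|\le\frac12(\operatorname{Var}\zeta_k+\operatorname{Var}\zeta_m)$ in all cases, so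
\begin{equation}\label{eq:var}
\operatorname{Var}\Big(\sum_k\zeta_k\Big)\le\Delta\sum_k\operatorname{Var}\zeta_k .
\end{equation}
Block families give equality.

\subsection{The conjectured rate}
Fix arbitrary real numbers $c_k$, for instance $c_k=0$ or $c_k=\mathbb EY_k$. For $\delta>2$ put $\mathcal A_\delta=\sum_k\mathbb E|Y_k-c_k|^\delta$ and, when this is finite, define the \emph{renormalized standard deviation}
\[
\xi_\delta=\Big(\frac N{\mathcal A_\delta}\Big)^{1/\delta}\sqrt{\frac{\sigma^2}{N\Delta}} .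
\]
By \eqref{eq:var} and Jensen's inequality, $\sigma^2\le\Delta\sum_k\mathbb E(Y_k-c_k)^2\le N\Delta(\mathcal A_\delta/N)^{2/\delta}$. Thus $0<\xi_\delta\le1$: the number $\xi_\delta$ compares $\sigma$ with the upper bound that the degree and the moments impose on it. Collecting powers gives
\begin{equation}\label{eq:lyap}
\xi_\delta^{-\delta}\Big(\frac\Delta N\Big)^{\frac{\delta-2}2}=\frac{\mathcal A_\delta}N\Big(\frac{N\Delta}{\sigma^2}\Big)^{\frac\delta2}\Big(\frac\Delta N\Big)^{\frac{\delta-2}2}=\frac{\Delta^{\delta-1}\mathcal A_\delta}{\sigma^\delta}.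
\end{equation}
We write $a\lesssim b$ if $a\le Kb$ for an absolute constant $K$, one that does not depend on $V$, $N$, $D$, $\delta$, $(Y_k)$ or $(c_k)$.

For independent variables and $\delta\in(2,3]$ it is known (cf.~\cite{Petrov}) that $d_{\mathrm{Kol}}(W,\mathcal N(0,1))\lesssim\xi_\delta^{-\delta}N^{-(\delta-2)/2}$. To guess the effect of dependence, apply this to a block family, with $c_k$ constant on each block. Passing from the $M$ independent variables to their copies multiplies $N$ and $\mathcal A_\delta$ by $\Delta$ and $\sigma^2$ by $\Delta^2$, so neither $W$ nor $\xi_\delta$ changes, and the bound is $\xi_\delta^{-\delta}M^{-(\delta-2)/2}$ with $M=N/\Delta$. If blocks are the worst case, then $N/\Delta$ is the effective sample size in general. This is the conjecture posed in \cite{JL}: \emph{for every family admitting a dependency graph of degree $D$ and every $\delta\in(2,3]$ with $\mathcal A_\delta<\infty$,}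
\begin{equation}\label{eq:conj}
d_{\mathrm{Kol}}(W,\mathcal N(0,1))\lesssim\xi_\delta^{-\delta}\Big(\frac{D+1}N\Big)^{\frac{\delta-2}2}.
\end{equation}

\subsection{Results}
We prove \eqref{eq:conj} through a bound that needs only second moments. Put $X_k=(Y_k-\mathbb EY_k)/\sigma$, so that $W=\sum_kX_k$, $\mathbb EX_k=0$ and $\operatorname{Var}W=1$.

\begin{theorem}\label{thm:main}
There is an absolute constant $K$ such that, for every family in $L^2$ with $\operatorname{Var}S>0$ admitting a dependency graph of degree $D$,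
\[
d_{\mathrm{Kol}}(W,\mathcal N(0,1))\le K\beta,\qquad \beta:=\sum_{k\in V}\mathbb E\min\{\Delta X_k^2,\ \Delta^2|X_k|^3\}.
\]
\end{theorem}

The minimum switches at $|X_k|=1/\Delta$, the size at which a full neighborhood of aligned variables moves $W$ by one standard deviation. For a block family $X_k=x_j/\Delta$ with independent $x_j$, and $\beta=\sum_j\mathbb E\min\{x_j^2,|x_j|^3\}$ does not depend on $\Delta$.

\begin{corollary}\label{cor:conj}
If $\delta\in(2,3]$ and $\mathcal A_\delta<\infty$, then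
$d_{\mathrm{Kol}}(W,\mathcal N(0,1))\le 8K\,\xi_\delta^{-\delta}\big(\frac{D+1}N\big)^{\frac{\delta-2}2}$. In particular \eqref{eq:conj} holds.
\end{corollary}

\begin{proof}
For $x\ge0$ and $\delta\in[2,3]$ we have $\min(x^2,x^3)\le x^\delta$. The summand of $\beta$ is $\Delta^{-1}\mathbb E\min(x^2,x^3)$ with $x=\Delta|X_k|$, so $\beta\le\Delta^{\delta-1}\sum_k\mathbb E|X_k|^\delta$. Since $\|Y_k-\mathbb EY_k\|_\delta\le\|Y_k-c_k\|_\delta+|\mathbb E(Y_k-c_k)|\le2\|Y_k-c_k\|_\delta$, we get $\beta\le2^\delta\Delta^{\delta-1}\mathcal A_\delta/\sigma^\delta$. Now use \eqref{eq:lyap} and $2^\delta\le8$.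
\end{proof}

\begin{theorem}\label{thm:sharp}
There is an absolute constant $c>0$ such that for all $D\ge0$, $M\ge1$ and $\delta\in(2,3]$ there is a family with $N=M(D+1)$, admitting a dependency graph of degree $D$, with $\xi_\delta^{-\delta}\le7$ (for $c_k=0$) and
\[
d_{\mathrm{Kol}}(W,\mathcal N(0,1))\ge c\,\xi_\delta^{-\delta}\Big(\frac{D+1}N\Big)^{\frac{\delta-2}2}.
\]
\end{theorem}

\begin{remark}
Independence of \emph{families} in \eqref{eq:indep} cannot be weakened to independence of nonadjacent pairs. Let $\epsilon_1,\dots,\epsilon_n$ be independent uniform signs and $Y_A=\prod_{i\in A}\epsilon_i$ for $\emptyset\ne A\subset\{1,\dots,n\}$. These $N=2^n-1$ centered signs are uncorrelated, hence pairwise independent, and $\xi_3=1$ for $D=0$, $c_k=0$. But $S=\prod_i(1+\epsilon_i)-1$ equals $-1$ with probability $1-2^{-n}$, so $W$ does not approach $\mathcal N(0,1)$.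
\end{remark}

Section~\ref{sec:idea} explains the method on independent variables. Sections~\ref{sec:trunc}--\ref{sec:proof} prove Theorem~\ref{thm:main}, Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}, and Section~\ref{sec:more} derives three further consequences of Theorem~\ref{thm:main}.

\section{Stein's method and self-improving concentration}\label{sec:idea}

\subsection{Stein's equation}
Let $G\sim\mathcal N(0,1)$ have distribution function $\Phi$, and fix a smoothing width $\varepsilon>0$. For $z\in\mathbb R$ let $h_z$ equal $1$ on $(-\infty,z]$ and $0$ on $[z+\varepsilon,\infty)$, and be linear in between. Stein's equation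
\[
f'(x)-xf(x)=h_z(x)-\mathbb Eh_z(G)
\]
has the bounded solution $f(x)=e^{x^2/2}\int_{-\infty}^x(h_z(s)-\mathbb Eh_z(G))e^{-s^2/2}\,ds$, and for an integrable random variable $T$ it gives $\mathbb Eh_z(T)-\mathbb Eh_z(G)=\mathbb E[f'(T)-Tf(T)]$. As $h_z$ has values in $[0,1]$, \cite[Lemma 2.4]{CGS} gives $|f|\le\sqrt{\pi/2}$ and $|f'|\le2$. The equation shows that $f'$ is locally Lipschitz with $f''=f+xf'+h_z'$ almost everywhere. Since $|h_z'|\le\varepsilon^{-1}\mathbf 1_{[z,z+\varepsilon]}$ and $e^{-|y|/\varepsilon}\ge e^{-1}$ on $[0,\varepsilon]$, we obtain, for all real $x,r$,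
\begin{equation}\label{eq:psi}
|f'(x+r)-f'(x)|\le|r|\int_0^1\psi(x+vr)\,dv,\qquad\psi(x):=2+2|x|+\frac e\varepsilon\,e^{-|x-z|/\varepsilon}.
\end{equation}
For a sum $T$ of locally dependent terms $Z_k$, a second-order expansion bounds $\mathbb E[f'(T)-Tf(T)]$ by a sum of terms $\mathbb E|Z_lZ_mZ_k|\,\psi(H)$, where $l,m,k$ are close in the graph, $H$ is $T$ modified near $l,m,k$, and the weights $\mathbb E|Z_lZ_mZ_k|$ add up to $O(\beta)$. If $p$ bounds the mean of $e^{-|H-z|/\varepsilon}$ under the law reweighted by $|Z_lZ_mZ_k|$, the total error has order $\varepsilon+\beta+\beta p/\varepsilon$. The trivial bound $p\le1$ yields only $\sqrt\beta$. To reach $\beta$ we need $p\lesssim\varepsilon$ at the scale $\varepsilon\asymp\beta$: under the reweighted law, $H$ must charge short intervals no more than a bounded density would.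

\subsection{Soft intervals}
For $b\ge0$ let
\[
g_b(x)=\min\{1,e^{-(|x|-b)/\varepsilon}\},\qquad F_b(x)=\int_0^xg_b(s)\,ds .
\]
This is the indicator of $[-b,b]$ with exponential tails; $g_0(x)=e^{-|x|/\varepsilon}$. The tails are chosen so that the slope of $g_b$ is controlled by $g_b$ itself.

\begin{lemma}\label{lem:g}
Let $b\ge b'\ge0$ and $x,r\in\mathbb R$.
\begin{enumerate}
\item[(g1)] $0<g_b\le1$ and $|g_b(x+r)-g_b(x)|\le\frac{|r|}\varepsilon\int_0^1g_b(x+vr)\,dv$.
\item[(g2)] $0\le g_b-g_{b'}\le(b-b')/\varepsilon$.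
\item[(g3)] $|F_b|\le b+\varepsilon$ and $|F_b-F_{b'}|\le b-b'$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $g_b(x)=\phi(|x|-b)$ with $\phi(s)=\min\{1,e^{-s/\varepsilon}\}$, which is nonincreasing, $\varepsilon^{-1}$-Lipschitz, and satisfies $|\phi'|\le\phi/\varepsilon$ almost everywhere. This gives (g1) and (g2). For (g3), $\int_0^\infty g_b=b+\varepsilon$ and $|F_b-F_{b'}|\le\int_0^\infty(g_b-g_{b'})=b-b'$.
\end{proof}

\subsection{The independent case by hand}\label{sub:model}
Let $Z_k$ be independent and centered with $\sum_k\mathbb EZ_k^2=1$ and $\gamma:=\sum_k\mathbb E|Z_k|^3<\infty$. Take $\varepsilon=8\gamma$, put $T_A=\sum_{k\notin A}Z_k$, and let $q_r$ be the supremum of $\mathbb Eg_0(T_A-z)$ over $|A|\le r$ and $z\in\mathbb R$. We claim that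
\begin{equation}\label{eq:model}
q_r\le2\varepsilon+\tfrac12q_{r+1}\qquad\text{if }r\gamma^{2/3}\le\tfrac12 .
\end{equation}
Fix $A$ with $|A|\le r$ and $z$. As $\mathbb EZ_k^2\le\gamma^{2/3}$, we have $\frac12\le\operatorname{Var}T_A\le1$. We evaluate $\mathbb E[T_AF_0(T_A-z)]$ in two ways. By (g3) it is at most $\varepsilon\,\mathbb E|T_A|\le\varepsilon$. On the other hand, for $l\notin A$ the variable $x_l=T_{A\cup\{l\}}-z$ is independent of $Z_l$, so $\mathbb EZ_lF_0(x_l)=0$ and
\[
\mathbb E[T_AF_0(T_A-z)]=\sum_{l\notin A}\mathbb EZ_l[F_0(x_l+Z_l)-F_0(x_l)]=\sum_{l\notin A}\int_0^1\mathbb EZ_l^2g_0(x_l+uZ_l)\,du .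
\]
Compare each integrand with $\mathbb EZ_l^2\cdot\mathbb Eg_0(x_l+Z_l)$ by passing through $\mathbb EZ_l^2g_0(x_l)=\mathbb EZ_l^2\cdot\mathbb Eg_0(x_l)$. By (g1) the two steps cost at most
\[
\frac1\varepsilon\int_0^1\mathbb E|Z_l|^3g_0(x_l+uvZ_l)\,dv\qquad\text{and}\qquad\frac1\varepsilon\,\mathbb EZ_l^2\int_0^1\mathbb E|Z_l|\,g_0(x_l+vZ_l)\,dv .
\]
Conditionally on $Z_l$, the multiple of $Z_l$ is a constant that can be absorbed into $z$, so each cost is at most $\varepsilon^{-1}\mathbb E|Z_l|^3q_{r+1}$ (use $\mathbb EZ_l^2\,\mathbb E|Z_l|\le\mathbb E|Z_l|^3$). Summing over $l$ gives $\frac12\mathbb Eg_0(T_A-z)\le\varepsilon+\frac{2\gamma}\varepsilon q_{r+1}=\varepsilon+\frac14q_{r+1}$, which is \eqref{eq:model}.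

The error terms have the same form as the quantity to be bounded, with one more variable removed and a small coefficient. Applying \eqref{eq:model} for all integers $0\le r\le x:=\frac12\gamma^{-2/3}$, and then $q\le1$, gives $q_0\le4\varepsilon+2^{-x}\lesssim\gamma$, because $2^{-x}\lesssim x^{-3/2}$. So $\mathbb P(|T_\emptyset-z|\le\varepsilon)\le eq_0\lesssim\varepsilon$, the concentration bound we wanted.

\subsection{Three obstacles created by dependence}\label{sub:obst}
\emph{First}, the perturbation is now a multiple of $\sum_{m\in N[l]}Z_m$. To absorb it into $z$ one would condition on all of $N[l]$ and discard the up to $\Delta^2$ variables of $N[N[l]]$, which is too many. We therefore do not condition: the weight and the perturbed coefficients become part of the quantity $Q_r$ that replaces $q_r$.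

\emph{Second}, if the weight depends on the variables in $A$, the test variable multiplying $F$ must omit $N[A]$, while the argument of $F$ still contains $N[A]$. This leaves up to $|A|\Delta^2$ adjacent pairs across the boundary of $N[A]$. Under the natural truncation $|Z_k|\lesssim1/\Delta$ they contribute $O(|A|)$, whereas we can afford $O(|A|\beta)$. We therefore build the test variable from the parts of the $Z_k$ below the much lower level $\tau/\Delta$, with $\tau\asymp\beta$.

\emph{Third}, the values $|X_k|>1/\Delta$ cannot be discarded by a union bound, which gives only $\sum_k\mathbb P(|X_k|>1/\Delta)\le\Delta^2\sum_k\mathbb EX_k^2\mathbf 1_{|X_k|>1/\Delta}\le\Delta\beta$. However, their total size $B$ has mean at most $\beta$, and they matter only when the truncated sum lies within $B+\beta$ of $z$. We therefore prove concentration for an interval of \emph{random} width $B$; this is the role of the parameter $b$ in $g_b$.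

\section{Two truncations and a counting lemma}\label{sec:trunc}

We begin the proof of Theorem~\ref{thm:main}. Note that $\beta>0$ because $\operatorname{Var}W=1$. Fix
\[
C_0=800,\qquad C_1=1080,\qquad\tau=C_0\beta,\qquad\varepsilon=C_1\beta .
\]
Since $d_{\mathrm{Kol}}\le1$, we may assume $\beta\le1/48000$ at the price of $K\ge48000$. Then $60\tau\le1$ and $5\beta\le0.19$. The symbols $K_1,\dots,K_4$ denote absolute constants. Every variable with a single index $k\in V$ defined in this section is a function of $X_k$ alone, so \eqref{eq:indep} and \eqref{eq:var} apply to it.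

\subsection{Truncation at level $1/\Delta$}
Let
\[
X_k^s=X_k\mathbf 1_{|X_k|\le1/\Delta},\quad X_k^b=X_k-X_k^s,\quad b_k=|X_k^b|,\quad Z_k=X_k^s-\mathbb EX_k^s,
\]
and $B=\sum_kb_k$, $T=\sum_kZ_k$. By definition $\beta=\Delta^2\sum_k\mathbb E|X_k^s|^3+\Delta\sum_k\mathbb Eb_k^2$.

\begin{lemma}\label{lem:F}
\begin{enumerate}
\item[(F1)] $\sum_k\mathbb Eb_k\le\beta$.
\item[(F2)] $|Z_k|\le2/\Delta$, $\mathbb EZ_k=0$ and $\Delta^2\sum_k\mathbb E|Z_k|^3\le8\beta$.
\item[(F3)] $|W-T|\le B+\beta$.
\item[(F4)] $|\operatorname{Var}T-1|\le5\beta$; in particular $0.9\le\operatorname{sd}T\le1.1$.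
\end{enumerate}
\end{lemma}

\begin{proof}
Either $b_k=0$ or $b_k>1/\Delta$, so $b_k\le\Delta b_k^2$, which gives (F1). For (F2), $\|Z_k\|_3\le2\|X_k^s\|_3$. For (F3), $W-T=\sum_kX_k^b+\sum_k\mathbb EX_k^s$ and $\mathbb EX_k^s=-\mathbb EX_k^b$, so the constant has modulus at most $\beta$ by (F1). For (F4), write $1=\operatorname{Var}T+2\operatorname{Cov}(T,\sum_mX_m^b)+\operatorname{Var}\sum_mX_m^b$. The covariance equals $\sum_m\sum_{k\in N[m]}\mathbb EZ_kX_m^b$, of modulus at most $\sum_m\Delta\cdot\frac2\Delta\,\mathbb Eb_m\le2\beta$, and the last variance is at most $\Delta\sum_m\mathbb Eb_m^2\le\beta$ by \eqref{eq:var}. Finally $\operatorname{Var}T\in[0.81,1.19]$.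
\end{proof}

\subsection{Truncation at level $\tau/\Delta$}
Let
\[
U_k=Z_k\mathbf 1_{|Z_k|\le\tau/\Delta},\qquad R_k=Z_k-U_k,\qquad\bar U_k=U_k-\mathbb EU_k,\qquad U_A=\sum_{l\notin N[A]}\bar U_l\quad(A\subset V).
\]
Then $|U_k|\le\tau/\Delta$, $|\bar U_k|\le2\tau/\Delta$, $|R_k|\le2/\Delta$, $\mathbb E|U_k|^3\le\mathbb E|Z_k|^3$ and $\mathbb E|\bar U_k|^3\le8\,\mathbb E|Z_k|^3$. The variable $U_A$ will be the test variable. It is centered and independent of $(X_k)_{k\in A}$, and adding a vertex to $A$ removes at most $\Delta$ terms, so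
\begin{equation}\label{eq:step}
|U_A-U_{A\cup\{k\}}|\le2\tau,\qquad|U_\emptyset-U_A|\le2\tau|A| .
\end{equation}
The point of taking $C_0$ large is that $U_A$ still carries most of the variance.

\begin{lemma}\label{lem:U}
We have $\sum_k\mathbb E|R_k|\le8\beta/\tau^2$. If $\tau|A|\le1/20$, then $0.7\le\operatorname{sd}U_A\le1.3$.
\end{lemma}

\begin{proof}
Either $R_k=0$ or $|R_k|=|Z_k|>\tau/\Delta$, so $|R_k|\le(\Delta/\tau)^2|Z_k|^3$ and $R_k^2\le(\Delta/\tau)|Z_k|^3$. By (F2), $\sum_k\mathbb E|R_k|\le8\beta/\tau^2$ and $\Delta\sum_k\mathbb ER_k^2\le8\beta/\tau=8/C_0=0.01$. As $T-U_\emptyset$ is $\sum_kR_k$ plus a constant, \eqref{eq:var} gives $\operatorname{sd}(T-U_\emptyset)\le0.1$, and \eqref{eq:step} gives $\operatorname{sd}(U_\emptyset-U_A)\le0.1$. Conclude with (F4) and the triangle inequality for $\operatorname{sd}$.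
\end{proof}

\subsection{Triples}
Second-order expansions are indexed by the set $\mathcal T$ of \emph{triples} $(l,m,k)\in V^3$ with $m\in N[l]$ and $k\in N[l]\cup N[m]$.

\begin{lemma}\label{lem:count}
Fixing any one entry leaves at most $2\Delta^2$ triples. Consequently, at most $2|A|\Delta^3$ triples have $k\in N[A]$, and
\begin{gather}
\sum_{(l,m,j)\in\mathcal T}\mathbb Eb_j\le2\Delta^2\beta,\qquad\sum_{(l,m,k)\in\mathcal T}\ \sum_{j\in N[\{l,m,k\}]}\mathbb Eb_j\le6\Delta^3\beta,\label{eq:countb}\\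
\sum_{\mathcal T}\mathbb E|\bar U_lU_mZ_k|\le54\beta,\qquad\sum_{\mathcal T}\mathbb E|\bar U_lU_m|\,\mathbb E|Z_k|\le54\beta,\label{eq:count54}\\
\sum_{\mathcal T}\mathbb E|Z_lZ_mZ_k|\le16\beta,\qquad\sum_{\mathcal T}\mathbb E|Z_lZ_m|\,\mathbb E|Z_k|\le16\beta.\label{eq:count16}
\end{gather}
\end{lemma}

\begin{proof}
Given $l$ there are at most $\Delta$ choices of $m$, and given $m$ at most $\Delta$ choices of $l$; then at most $2\Delta$ choices of $k$. Given $k$, either $l\in N[k]$ and $m\in N[l]$, or $m\in N[k]$ and $l\in N[m]$, with at most $\Delta^2$ choices each. In the second sum of \eqref{eq:countb}, a given $j$ appears only if one of the three entries lies in $N[j]$, which happens for at most $3\cdot\Delta\cdot2\Delta^2$ triples; with (F1) this proves \eqref{eq:countb}. By H\"older's inequality and the inequality of arithmetic and geometric means, $\mathbb E|\zeta\zeta'\zeta''|$ and $\mathbb E|\zeta\zeta'|\,\mathbb E|\zeta''|$ are at most $\|\zeta\|_3\|\zeta'\|_3\|\zeta''\|_3\le\frac13(\mathbb E|\zeta|^3+\mathbb E|\zeta'|^3+\mathbb E|\zeta''|^3)$.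 By (F2), the sums in \eqref{eq:count54} are thus at most $\frac{2\Delta^2}3(8+1+1)\sum_k\mathbb E|Z_k|^3\le\frac{160}3\beta$, and those in \eqref{eq:count16} at most $2\Delta^2\sum_k\mathbb E|Z_k|^3\le16\beta$.
\end{proof}

\section{Concentration under local reweighting}\label{sec:conc}

For $\theta\in[0,1]^V$ and $A\subset V$ put $H_\theta=\sum_k\theta_kZ_k$ and $B_A=\sum_{k\notin N[A]}b_k$. Call $(A,\omega,\theta)$ \emph{admissible} if $\omega\ge0$ is a bounded measurable function of $(X_k)_{k\in A}$ with $\mathbb E\omega>0$ (a positive constant if $A=\emptyset$) and $\theta\in[0,1]^V$ is deterministic with $\theta_k=1$ for $k\notin N[A]$. Define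
\[
Q_r=\sup\Big\{\frac{\mathbb E[\omega\,g_{B_A}(H_\theta-z)]}{\mathbb E\omega}:\ (A,\omega,\theta)\text{ admissible},\ |A|\le r,\ z\in\mathbb R\Big\}.
\]
Then $Q_r\le1$ and $Q_r$ is nondecreasing in $r$. The width omits $N[A]$ because reweighting by $\omega$ may enlarge $b_k$ for $k\in N[A]$, while $\mathbb E\omega b_k=\mathbb E\omega\,\mathbb Eb_k$ for $k\notin N[A]$. The next lemma replaces the conditioning step of Section~\ref{sub:model}: an extra local factor is moved into the weight.

\begin{lemma}\label{lem:enlarge}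
Let $(A,\omega,\theta)$ be admissible with $|A|\le r$ and $\mathbb E\omega=1$, and let $L=V\setminus N[A]$. Let $C\subset L$ with $|C|\le3$, let $\zeta$ be a function of $(X_k)_{k\in C}$ with $0\le\zeta\le s$, and let $\theta'\in[0,1]^V$ agree with $\theta$ outside $N[C]$. Then for all $z$
\[
\mathbb E[\omega\zeta\,g_{B_A}(H_{\theta'}-z)]\le\mathbb E\zeta\cdot Q_{r+3}+\frac s\varepsilon\sum_{j\in N[C]}\mathbb Eb_j .
\]
\end{lemma}

\begin{proof}
We have $B_A-B_{A\cup C}=\sum_{j\in N[C]\cap L}b_j$, so (g2) gives $g_{B_A}\le g_{B_{A\cup C}}+\varepsilon^{-1}\sum_{j\in N[C]\cap L}b_j$. By \eqref{eq:indep}, $\omega$ is independent of $(X_k)_{k\in L}$, so $\mathbb E\omega\zeta=\mathbb E\zeta$ and $\mathbb E\omega\zeta b_j\le s\,\mathbb E\omega b_j=s\,\mathbb Eb_j$ for $j\in L$. If $\mathbb E\zeta>0$, then $(A\cup C,\omega\zeta,\theta')$ is admissible, whence $\mathbb E\omega\zeta g_{B_{A\cup C}}(H_{\theta'}-z)\le\mathbb E\zeta\cdot Q_{r+3}$; if $\mathbb E\zeta=0$, both sides of this last inequality vanish.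
\end{proof}

\begin{proposition}\label{prop:rec}
If $\tau r\le1/20$, then $Q_r\le K_1(1+r)\beta+\frac12Q_{r+3}$.
\end{proposition}

\begin{proof}
Fix $z$ and an admissible $(A,\omega,\theta)$ with $a:=|A|\le r$ and $\mathbb E\omega=1$. Write $L=V\setminus N[A]$, $H=H_\theta-z$ and $g=g_{B_A}$. We must bound $\mu:=\mathbb E\omega g(H)$. As in Section~\ref{sub:model}, we evaluate $\mathcal E:=\mathbb E[\omega U_AF_{B_A}(H)]$ in two ways. All expectations below are finite, since every variable other than the $b_k$ is bounded and $F_{B_A}$ is integrable by (g3).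

\medskip\noindent\emph{Upper bound.} By (g3), $\mathcal E\le\varepsilon\,\mathbb E\omega|U_A|+\sum_{k\in L}\mathbb E\omega b_k|U_A|$. By independence and Lemma~\ref{lem:U}, $\mathbb E\omega|U_A|=\mathbb E|U_A|\le1.3$. For $k\in L$ the variable $\omega b_k$ is independent of $U_{A\cup\{k\}}$, so two uses of \eqref{eq:step} give
\[
\mathbb E\omega b_k|U_A|\le\mathbb E\omega b_k\,\big(\mathbb E|U_{A\cup\{k\}}|+2\tau\big)\le\mathbb Eb_k\,(1.3+4\tau)\le2\,\mathbb Eb_k .
\]
With (F1) we obtain $\mathcal E\le1.3\,\varepsilon+2\beta$.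

\medskip\noindent\emph{First-order expansion.} For $l\in L$ let $\Lambda_l=\sum_{m\in N[l]}\theta_mZ_m$. Since $A\cap N[l]=\emptyset$, the variable $\omega F_{B_{A\cup\{l\}}}(H-\Lambda_l)$ is a function of $(X_j)_{j\notin N[l]}$. It is independent of the centered variable $\bar U_l$, so their product has mean zero. Therefore
\[
\mathcal E=\sum_{l\in L}\mathbb E\omega\bar U_l\big[F_{B_A}(H)-F_{B_A}(H-\Lambda_l)\big]+\mathcal E_0,\qquad\mathcal E_0=\sum_{l\in L}\mathbb E\omega\bar U_l\big[F_{B_A}-F_{B_{A\cup\{l\}}}\big](H-\Lambda_l).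
\]
By (g3), $|\mathcal E_0|\le\frac{2\tau}\Delta\sum_l\sum_{k\in N[l]\cap L}\mathbb Eb_k\le2\tau\beta$. Since $F_{B_A}(H)-F_{B_A}(H-\Lambda_l)=\Lambda_l\int_0^1g(H-u\Lambda_l)\,du$,
\[
\mathcal E-\mathcal E_0=\sum_{l\in L}\sum_{m\in N[l]}\theta_m\int_0^1\mathbb E\,\omega\bar U_lZ_m\,g(H-u\Lambda_l)\,du=\mathcal E_1+\mathcal E_2+\mathcal E_3,
\]
where $\mathcal E_1$ collects the terms with $m\in N[A]$, and for $m\in L$ (where $\theta_m=1$) the splitting $Z_m=R_m+U_m$ produces $\mathcal E_2$ and $\mathcal E_3$. Let $\mathcal P$ be the set of pairs $(l,m)\in L^2$ with $m\in N[l]$.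

\medskip\noindent\emph{Boundary pairs.} There are at most $a\Delta\cdot\Delta$ terms in $\mathcal E_1$, each at most $\frac{2\tau}\Delta\cdot\frac2\Delta$. Hence $|\mathcal E_1|\le4a\tau$. This is where the low truncation of the test variable is needed.

\medskip\noindent\emph{The middle parts $R_m$.} They are not small, but they are rare, so we move them into the weight. We have $H-u\Lambda_l=H_{\theta'}-z$, where $\theta'=(1-u)\theta$ on $N[l]$ and $\theta'=\theta$ elsewhere. Apply $|\bar U_l|\le2\tau/\Delta$ and Lemma~\ref{lem:enlarge} with $C=\{l,m\}$, $\zeta=|R_m|$, $s=2/\Delta$. Each $m$ occurs in at most $\Delta$ pairs, so Lemma~\ref{lem:U} and \eqref{eq:countb} give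
\[
|\mathcal E_2|\le\frac{2\tau}\Delta\Big(\Delta\cdot\frac{8\beta}{\tau^2}\,Q_{r+3}+\frac2{\Delta\varepsilon}\cdot2\Delta^2\beta\Big)=\frac{16}{C_0}Q_{r+3}+8\frac\tau\varepsilon\beta .
\]

\medskip\noindent\emph{The small parts $U_m$.} These produce the main term. For $(l,m)\in\mathcal P$ let
\[
c_{lm}=\mathbb E\bar U_lU_m=\operatorname{Cov}(\bar U_l,\bar U_m),\qquad\Lambda_{lm}=\sum_{k\in N[l]\cup N[m]}\theta_kZ_k,\qquad\tilde g=g_{B_{A\cup\{l,m\}}} .
\]
As $\operatorname{Cov}(\bar U_l,\bar U_m)=0$ for $m\notin N[l]$, Lemma~\ref{lem:U} gives $\sum_{\mathcal P}c_{lm}=\operatorname{Var}U_A\ge0.49$. To decouple $\bar U_lU_m$ from the rest we remove both neighborhoods. Since $l,m\in L$, the set $A$ is disjoint from $N[l]\cup N[m]$, so $\omega\tilde g(H-\Lambda_{lm})$ is a function of $(X_j)_{j\notin N[l]\cup N[m]}$ and is independent of $(X_l,X_m)$. Thus $\mathbb E\omega\bar U_lU_m\tilde g(H-\Lambda_{lm})=c_{lm}\mathbb E\omega\tilde g(H-\Lambda_{lm})$, and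
\[
\mathbb E\omega\bar U_lU_m\,g(H-u\Lambda_l)-c_{lm}\mu=I_1+I_2+I_3+I_4,
\]
\[
\begin{aligned}
I_1&=\mathbb E\omega\bar U_lU_m[g(H-u\Lambda_l)-g(H-\Lambda_{lm})],&I_2&=\mathbb E\omega\bar U_lU_m[g-\tilde g](H-\Lambda_{lm}),\\
I_3&=c_{lm}\,\mathbb E\omega[\tilde g-g](H-\Lambda_{lm}),&I_4&=c_{lm}\,\mathbb E\omega[g(H-\Lambda_{lm})-g(H)].
\end{aligned}
\]
All bounds below are uniform in $u\in[0,1]$.

\emph{Change of width.} Both $|\bar U_lU_m|$ and $|c_{lm}|$ are at most $2\tau^2/\Delta^2$, and $0\le g-\tilde g\le\varepsilon^{-1}\sum_{j\in(N[l]\cup N[m])\cap L}b_j$ by (g2). By \eqref{eq:countb},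
\[
\sum_{\mathcal P}(|I_2|+|I_3|)\le2\cdot\frac{2\tau^2}{\Delta^2}\cdot\frac1\varepsilon\cdot2\Delta^2\beta=8\frac{\tau^2}\varepsilon\beta .
\]

\emph{Change of argument in $I_1$.} We have $\Lambda_{lm}-u\Lambda_l=\sum_{k\in N[l]\cup N[m]}\lambda_k\theta_kZ_k$ with $\lambda_k=1-u$ for $k\in N[l]$ and $\lambda_k=1$ otherwise. Apply (g1) at the point $H-\Lambda_{lm}$ with this increment:
\[
|I_1|\le\frac1\varepsilon\sum_{k\in N[l]\cup N[m]}\int_0^1\mathbb E\,\omega|\bar U_lU_mZ_k|\,g(H_{\theta'}-z)\,dv,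
\]
where now $\theta'_j=v\lambda_j\theta_j$ on $N[l]\cup N[m]$ and $\theta'=\theta$ elsewhere. Put $s=\frac{2\tau}\Delta\cdot\frac\tau\Delta\cdot\frac2\Delta=4\tau^2/\Delta^3$, which bounds $|\bar U_lU_mZ_k|$. For the at most $2a\Delta^3$ triples with $k\in N[A]$ we use $g\le1$; they contribute at most $2a\Delta^3s/\varepsilon=8a\tau^2/\varepsilon$. For $k\in L$ we use Lemma~\ref{lem:enlarge} with $C=\{l,m,k\}$ and $\zeta=|\bar U_lU_mZ_k|$, then \eqref{eq:count54} and \eqref{eq:countb}. Altogether
\begin{equation}\label{eq:I1}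
\sum_{\mathcal P}|I_1|\le8a\frac{\tau^2}\varepsilon+\frac{54\beta}\varepsilon Q_{r+3}+\frac s{\varepsilon^2}\cdot6\Delta^3\beta=8a\frac{\tau^2}\varepsilon+\frac{54}{C_1}Q_{r+3}+24\frac{\tau^2}{\varepsilon^2}\beta .
\end{equation}

\emph{Change of argument in $I_4$.} By (g1) at the point $H$ with increment $-\Lambda_{lm}$,
\[
|I_4|\le\frac1\varepsilon\sum_{k\in N[l]\cup N[m]}\mathbb E|\bar U_lU_m|\int_0^1\mathbb E\,\omega|Z_k|\,g(H-v\Lambda_{lm})\,dv,
\]
and $H-v\Lambda_{lm}=H_{\theta'}-z$ with $\theta'=(1-v)\theta$ on $N[l]\cup N[m]$ and $\theta'=\theta$ elsewhere. The variable $\zeta=\mathbb E|\bar U_lU_m|\cdot|Z_k|$ is bounded by the same $s$, and the means of these $\zeta$ add up to at most $54\beta$ by the second bound in \eqref{eq:count54}. The same two cases, with the same $C$, show that $\sum_{\mathcal P}|I_4|$ is bounded by the right side of \eqref{eq:I1}.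

\medskip\noindent\emph{Conclusion.} We have $0.49\,\mu\le\mu\operatorname{Var}U_A=\mathcal E-\mathcal E_0-\mathcal E_1-\mathcal E_2-\sum_{\mathcal P}\int_0^1(I_1+I_2+I_3+I_4)\,du$, hence
\[
0.49\,\mu\le1.3\,\varepsilon+\Big(2+2\tau+8\frac\tau\varepsilon+8\frac{\tau^2}\varepsilon+48\frac{\tau^2}{\varepsilon^2}\Big)\beta+a\Big(4\tau+16\frac{\tau^2}\varepsilon\Big)+\Big(\frac{16}{C_0}+\frac{108}{C_1}\Big)Q_{r+3}.
\]
The last coefficient is $0.02+0.1=0.12<0.49/2$; this dictates the choice of $C_0$ and $C_1$. In the other terms $\varepsilon/\beta$, $\tau/\beta$ and $\tau/\varepsilon$ are absolute constants, $\tau\le1$ and $a\le r$, so their sum is at most $0.49\,K_1(1+r)\beta$ for an absolute $K_1$. Take the supremum over $(A,\omega,\theta)$ and $z$.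
\end{proof}

The condition $\tau r\le1/20$ entered only through Lemma~\ref{lem:U}. It allows about $1/(60\tau)$ iterations, enough for the factor $2^{-j}$ to bring the trivial bound $Q\le1$ down to order $\beta$ and to absorb the linear growth in $r$.

\begin{corollary}\label{cor:Q}
$Q_3\le K_2\beta$.
\end{corollary}

\begin{proof}
Let $J=\lfloor1/(60\tau)\rfloor\ge1$. For $r=3+3j$ with $0\le j\le J-1$ we have $\tau r\le3J\tau\le1/20$. Iterating Proposition~\ref{prop:rec} and using $Q_{3+3J}\le1$ gives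
\[
Q_3\le K_1\beta\sum_{j\ge0}2^{-j}(4+3j)+2^{-J}=14K_1\beta+2^{-J}.
\]
Since $2^J\ge J+1>1/(60\tau)$, we have $2^{-J}\le60\tau=60C_0\beta$.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\subsection{From $W$ to the truncated sum}
The triple $A=\emptyset$, $\omega=1$, $\theta\equiv1$ is admissible, so Corollary~\ref{cor:Q} gives $\mathbb Eg_B(T-z)\le K_2\beta$ for all $z$. If exactly one of the events $\{W\le z\}$, $\{T\le z\}$ occurs, then $z$ lies between $W$ and $T$, so $|T-z|\le B+\beta$ by (F3), and then $g_B(T-z)\ge e^{-\beta/\varepsilon}\ge e^{-1}$. By Markov's inequality,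
\begin{equation}\label{eq:WT}
|\mathbb P(W\le z)-\mathbb P(T\le z)|\le\mathbb P(|T-z|\le B+\beta)\le3K_2\beta\qquad(z\in\mathbb R).
\end{equation}

\subsection{Normal approximation of the truncated sum}
Fix $z$ and let $f$ and $\psi$ be as in \eqref{eq:psi}. We first bound $\psi$ under local reweighting. Let $(A,\omega,\theta)$ be admissible with $|A|\le3$, and let $T_A=\sum_{j\notin N[A]}Z_j$, which is independent of $\omega$. Both $|H_\theta-T_A|$ and $|T-T_A|$ are at most $3\Delta\cdot\frac2\Delta=6$, so $\mathbb E|T_A|\le7.1$ by (F4) and $\mathbb E\omega|H_\theta|\le13.1\,\mathbb E\omega$. By $g_0\le g_{B_A}$ and Corollary~\ref{cor:Q}, $\mathbb E\omega g_0(H_\theta-z)\le K_2\beta\,\mathbb E\omega$. Therefore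
\begin{equation}\label{eq:psiw}
\mathbb E\,\omega\psi(H_\theta)\le K_3\,\mathbb E\omega,\qquad K_3=28.2+eK_2/C_1,
\end{equation}
and this holds trivially if $\mathbb E\omega=0$.

Now let $\Lambda_l=\sum_{m\in N[l]}Z_m$ and $\Lambda_{lm}=\sum_{k\in N[l]\cup N[m]}Z_k$, and put $\nu^2=\operatorname{Var}T=\sum_l\sum_{m\in N[l]}\mathbb EZ_lZ_m$. By \eqref{eq:indep}, $T-\Lambda_l$ is independent of $Z_l$, so $\mathbb EZ_lf(T-\Lambda_l)=0$ and
\[
\mathbb ETf(T)=\sum_l\mathbb EZ_l[f(T)-f(T-\Lambda_l)]=\sum_l\sum_{m\in N[l]}\int_0^1\mathbb EZ_lZ_mf'(T-u\Lambda_l)\,du .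
\]
Also $T-\Lambda_{lm}$ is independent of $(Z_l,Z_m)$, so $\mathbb EZ_lZ_mf'(T-\Lambda_{lm})=\mathbb E[Z_lZ_m]\,\mathbb Ef'(T-\Lambda_{lm})$. Adding and subtracting this quantity, we find that $\mathbb E[\nu^2f'(T)-Tf(T)]$ equals
\[
\sum_l\sum_{m\in N[l]}\Big\{\mathbb E[Z_lZ_m]\,\mathbb E[f'(T)-f'(T-\Lambda_{lm})]-\int_0^1\mathbb EZ_lZ_m[f'(T-u\Lambda_l)-f'(T-\Lambda_{lm})]\,du\Big\}.
\]
Apply \eqref{eq:psi} to both differences at the point $T-\Lambda_{lm}$. The increments $\Lambda_{lm}$ and $\Lambda_{lm}-u\Lambda_l$ are combinations of the $Z_k$, $k\in N[l]\cup N[m]$, with coefficients in $[0,1]$. Hence they have modulus at most $\sum_{k\in N[l]\cup N[m]}|Z_k|$, and every intermediate point is an $H_\theta$ with $\theta\in[0,1]^V$ equal to $1$ outside $N[l]\cup N[m]$. The displayed sum is therefore bounded in modulus by the sum over $(l,m,k)\in\mathcal T$ of averages, over the parameters $u,v$, of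
\[
\mathbb E|Z_lZ_m|\ \mathbb E\big[|Z_k|\psi(H_\theta)\big]\qquad\text{and}\qquad\mathbb E\big[|Z_lZ_mZ_k|\psi(H_\theta)\big].
\]
Use \eqref{eq:psiw} with $A=\{l,m,k\}$ and $\omega=|Z_k|$ or $\omega=|Z_lZ_mZ_k|$, and then \eqref{eq:count16}: this gives $|\mathbb E[\nu^2f'(T)-Tf(T)]|\le32K_3\beta$. By (F4) and $|f'|\le2$ we also have $|1-\nu^2|\,|\mathbb Ef'(T)|\le10\beta$. Stein's equation yields
\[
|\mathbb Eh_z(T)-\mathbb Eh_z(G)|\le K_4\beta\quad\text{for all }z,\qquad K_4=32K_3+10 .
\]
Since $\mathbf 1_{(-\infty,z-\varepsilon]}\le h_{z-\varepsilon}\le\mathbf 1_{(-\infty,z]}\le h_z\le\mathbf 1_{(-\infty,z+\varepsilon]}$, we get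
\[
\Phi(z-\varepsilon)-K_4\beta\le\mathbb P(T\le z)\le\Phi(z+\varepsilon)+K_4\beta .
\]
As $\Phi$ is $1$-Lipschitz, $d_{\mathrm{Kol}}(T,G)\le(C_1+K_4)\beta$. Together with \eqref{eq:WT}, this proves Theorem~\ref{thm:main} with $K=\max\{48000,\ 3K_2+C_1+K_4\}$. \qed

\section{Lower bounds}\label{sec:sharp}

Block families transfer any independent example to an arbitrary degree. The simplest one settles $\delta=3$.

\begin{example}\label{ex:rad}
Take $\Delta$ copies of each of $M$ independent uniform signs $\epsilon_j$, and $c_k=0$. Then $\mathcal A_\delta=N$ and $\sigma^2=M\Delta^2=N\Delta$, so $\xi_\delta=1$ for every $\delta$, and $W=M^{-1/2}\sum_j\epsilon_j$. By Chebyshev's inequality $|\sum_j\epsilon_j|<2\sqrt M$ with probability at least $\frac34$. The sum takes values in a lattice of spacing $2$, which has at most $2\sqrt M+1\le3\sqrt M$ points in this range, so $W$ has an atom of mass at least $\frac14M^{-1/2}$. A jump of height $p$ in a distribution function forces distance at least $p/2$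 from the continuous function $\Phi$. Hence $d_{\mathrm{Kol}}(W,\mathcal N(0,1))\ge\frac18(\Delta/N)^{1/2}$.
\end{example}

For $\delta<3$ the rate $M^{-(\delta-2)/2}$ is slower, and signs cannot attain it, by Corollary~\ref{cor:conj} with exponent $3$. We need tails as heavy as the moment of order $\delta$ permits. A jump of size $1$ with probability $v/M$ adds $v/M$ to that moment, which is comparable to the typical value $M^{-\delta/2}$ when $v\asymp M^{-(\delta-2)/2}$. Some jump then occurs with probability about $v$, and this should move the law of $W$ by order $v$. We take the remaining part Gaussian so that the jumps are the only source of error.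

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $v=\frac1{20}M^{-(\delta-2)/2}\le\frac1{20}$ and $x_j=\sqrt{(1-v)/M}\,G_j+J_j$ for $1\le j\le M$, where all variables are independent, $G_j\sim\mathcal N(0,1)$, and $J_j=\pm1$ with probability $\frac v{2M}$ each and $J_j=0$ otherwise. Then $\mathbb Ex_j=0$ and $\operatorname{Var}x_j=1/M$. Take the block family with $\Delta$ copies of each $x_j$. Then $\sigma=\Delta$, $W=\sum_jx_j$ and $\mathcal A_\delta=M\Delta\,\mathbb E|x_1|^\delta$, so \eqref{eq:lyap} reads $\xi_\delta^{-\delta}M^{-(\delta-2)/2}=M\,\mathbb E|x_1|^\delta$. Since $\mathbb E|G|^\delta\le(\mathbb E|G|^3)^{\delta/3}\le\mathbb E|G|^3=2\sqrt{2/\pi}\le1.6$ and $v/M=\frac1{20}M^{-\delta/2}$,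
\[
\mathbb E|x_1|^\delta\le2^{\delta-1}\Big(M^{-\delta/2}\,\mathbb E|G|^\delta+\frac vM\Big)\le4\,(1.6+0.05)M^{-\delta/2}\le7M^{-\delta/2},
\]
that is, $\xi_\delta^{-\delta}\le7$.

For the lower bound we test against $\kappa(x)=e^{-x^2/2}$, whose mean can be computed from the characteristic function. From $\kappa(x)=-\int\kappa'(s)\mathbf 1_{x\le s}\,ds$ we get $|\mathbb E\kappa(W)-\mathbb E\kappa(G)|\le d\int|\kappa'|=2d$, where $d=d_{\mathrm{Kol}}(W,G)$. From $\kappa(x)=\int e^{itx}e^{-t^2/2}\frac{dt}{\sqrt{2\pi}}$ we get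
\[
\mathbb E\kappa(W)-\mathbb E\kappa(G)=\int\big(\varphi_W(t)-e^{-t^2/2}\big)e^{-t^2/2}\frac{dt}{\sqrt{2\pi}},\qquad\varphi_W(t)=e^{-(1-v)t^2/2}\Big(1-\frac vM(1-\cos t)\Big)^M.
\]
Bernoulli's inequality bounds the $M$th power below by $1-v(1-\cos t)>0$. With $e^y\ge1+y$ and $1-\cos t\le t^2/2$,
\[
e^{t^2/2}\varphi_W(t)-1\ge\Big(1+\frac{vt^2}2\Big)\big(1-v(1-\cos t)\big)-1\ge v\Big(\frac{t^2}2-1+\cos t\Big)-\frac{v^2t^4}4 .
\]
The measure $e^{-t^2}dt/\sqrt{2\pi}$ is $1/\sqrt2$ times the law $\mathcal N(0,\frac12)$, under which $t^2$, $\cos t$ and $t^4$ have means $\frac12$, $e^{-1/4}$ and $\frac34$. Using $e^{-1/4}\ge1-\frac14+\frac1{32}-\frac1{384}\ge0.7786$ and $\frac3{16}v\le0.0094$,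
\[
2d\ge\frac1{\sqrt2}\Big[v\Big(e^{-1/4}-\frac34\Big)-\frac3{16}v^2\Big]\ge\frac v{\sqrt2}\,(0.0286-0.0094)\ge0.012\,v .
\]
Hence $d\ge0.006\,v=0.0003\,M^{-(\delta-2)/2}\ge\frac{0.0003}7\,\xi_\delta^{-\delta}(\Delta/N)^{(\delta-2)/2}$.
\end{proof}

\section{Further consequences}\label{sec:more}

The power $x^{\delta-2}$ in the proof of Corollary~\ref{cor:conj} can be replaced by any function that grows at most linearly in the following sense.

\begin{corollary}[Katz--Petrov form]
Let $\rho:(0,\infty)\to(0,\infty)$ be such that $\rho$ and $x/\rho(x)$ are nondecreasing, and set $0^2\rho(0):=0$. Then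
\[
d_{\mathrm{Kol}}(W,\mathcal N(0,1))\le\frac K{\rho(1)}\,\Delta\sum_k\mathbb E\big[X_k^2\,\rho(\Delta|X_k|)\big].
\]
\end{corollary}

\begin{proof}
For $x\ge1$ we have $\rho(x)\ge\rho(1)$, and for $0<x\le1$ we have $x/\rho(x)\le1/\rho(1)$. So $\min(1,x)\le\rho(x)/\rho(1)$ and $\min(x^2,x^3)\le x^2\rho(x)/\rho(1)$. Take $x=\Delta|X_k|$, divide by $\Delta$, and apply Theorem~\ref{thm:main}.
\end{proof}

Moments beyond the third do not improve the power of $\Delta/N$.

\begin{corollary}
If $\delta\ge3$ and $\mathcal A_\delta<\infty$, then $d_{\mathrm{Kol}}(W,\mathcal N(0,1))\lesssim\xi_\delta^{-3}\big(\frac{D+1}N\big)^{1/2}$, and the exponent $\frac12$ cannot be improved.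
\end{corollary}

\begin{proof}
By Jensen's inequality $(\mathcal A_3/N)^{1/3}\le(\mathcal A_\delta/N)^{1/\delta}$, so $\xi_3\ge\xi_\delta$; apply Corollary~\ref{cor:conj} with exponent $3$. Example~\ref{ex:rad}, which has $\xi_\delta=1$ for every $\delta$, shows that the exponent is optimal for every $D$.
\end{proof}

Finally, since Theorem~\ref{thm:main} needs only second moments, it contains a central limit theorem of Lindeberg type.

\begin{corollary}
Consider a sequence of families as in Theorem~\ref{thm:main}, all quantities depending on $n$, with $\Delta\sum_k\mathbb EX_k^2=O(1)$ and $\Delta\sum_k\mathbb E[X_k^2\mathbf 1_{|X_k|>\eta/\Delta}]\to0$ for each $\eta>0$. Then $W\to\mathcal N(0,1)$ in law.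
\end{corollary}

\begin{proof}
Let $0<\eta\le1$. On $\{|X_k|\le\eta/\Delta\}$ we have $\Delta^2|X_k|^3\le\eta\Delta X_k^2$, so $\beta\le\eta\,\Delta\sum_k\mathbb EX_k^2+\Delta\sum_k\mathbb E[X_k^2\mathbf 1_{|X_k|>\eta/\Delta}]$. Letting $n\to\infty$ and then $\eta\to0$ gives $\beta\to0$.
\end{proof}

By \eqref{eq:var}, $\Delta\sum_k\mathbb EX_k^2\ge1$ always, with equality for independent families with $D=0$ and for block families. The first hypothesis thus says that the variance of the sum is within a bounded factor of the maximum allowed by \eqref{eq:var}.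

\begin{thebibliography}{9}
\bibitem{CGS} Chen, Goldstein and Shao, \emph{Normal Approximation by Stein's Method}, 2011.
\bibitem{JL} Maximilian Janisch and Thomas Leh\'ericy, \emph{Berry-Esseen-type estimates for random variables with a sparse dependency graph}, arXiv:2212.02590 (2022).
\bibitem{Petrov} Petrov, Theorem V.3.6.
\end{thebibliography}
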